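# Isolating weights with smallest value one: a sharp lower bound for every hypergraph

## Weights without ties, and hypergraphs with disjoint edges

Fix integers $n\ge 1$ and $M\ge 2$, and write $[t]=\{1,\dots,t\}$. A hypergraph $H$ on $[n]$ is a collection of subsets of $[n]$, called edges. Fix also a strictly increasing function $f:[M]\to\mathbf R_{>0}$. We give each vertex $i$ a value $w(i)\in[M]$, and then an edge $e$ weighs
$$fw(e)=\sum_{i\in e}f(w(i)).$$

**Definition (isolating weight).** The weight $w\in[M]^n$ is isolating with respect to $H,f$ if there is exactly one edge $e\in H$ with $fw(e)<fw(e')$ for all $e'\in H$, $e'\ne e$. If $H$ has no edges, every $w$ is isolating by convention.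

So isolating means that there is no tie for the lightest edge. For example, let $n=4$, $H=\{\{1,2\},\{3,4\}\}$, $M=3$ and $f(j)=j$. Then $(1,3,2,2)$ is not isolating, because both edges weigh $4$, while $(1,1,2,2)$ is isolating, because the edges weigh $2$ and $4$.

**Definition (layer).** The layer of $w$ is $L(w)=\min_{x\in[n]}w(x)$. We write $Z_1(H,M,f)$ for the set of isolating $w\in[M]^n$ with $L(w)=1$, and $Y_1(M,n)=\min_{H,f}|Z_1(H,M,f)|$, where $H$ ranges over all hypergraphs on $n$ vertices and $f$ over all strictly increasing functions $[M]\to\mathbf R_{>0}$.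

How small can $|Z_1(H,M,f)|$ be? A natural candidate for the worst hypergraph is the singleton hypergraph $S_n=\{\{1\},\dots,\{n\}\}$. Here the lightest edges are the vertices of smallest value, so a weight of layer $1$ is isolating exactly when precisely one coordinate equals $1$. Choosing that coordinate and filling the others from $\{2,\dots,M\}$ gives
$$|Z_1(S_n,M,f)|=n(M-1)^{n-1}. \tag{1}$$
The question, from Vance Faber and David G. Harris, "Tight bounds and conjectures for the isolation lemma", arXiv:1604.07035 (2016), is whether $Y_1(M,n)=n(M-1)^{n-1}$, that is, whether no hypergraph does worse than $S_n$.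

We first remove useless edges. If $e\subsetneq e'$ are edges, then $fw(e)<fw(e')$ because $f>0$, so $e'$ is never lightest. Deleting every edge that properly contains another edge therefore changes neither the set of lightest edges nor the set of isolating weights. So we may assume that $H$ is **inclusion-free**: no edge properly contains another. For instance, $\{\{1\},\{1,2\},\{2,3\}\}$ becomes $\{\{1\},\{2,3\}\}$.

Now the smallest cases. If $n=1$, an inclusion-free $H$ has at most one edge, so the only layer-$1$ weight is isolating, and the bound is $1\cdot(M-1)^0=1$. If $n=2$, an inclusion-free $H$ either has at most one edge, in which case all $2M-1$ layer-$1$ weights are isolating and $2M-1>2(M-1)$, or is $S_2$, which has exactly $2(M-1)$. If $n=3$, $M=2$ and $H$ consists of the three pairs, then $(1,2,2)$ has the tie $\{1,2\},\{1,3\}$, and $(1,1,1)$ has a three-way tie, but $(1,1,2)$ is isolating with lightest edge $\{1,2\}$. By symmetry there are three isolating weights of layer $1$, and the bound is $3\cdot 1^2=3$.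

In the last example all weights with one $1$ are bad, and the weights with two $1$'s pay for them. This leads to a way to prove the bound. Put
$$S=\{w\in[M]^n: w\text{ has exactly one coordinate equal to }1\},\qquad |S|=n(M-1)^{n-1},$$
and let $G_1\subseteq S$ be the set of non-isolating weights in $S$. Since
$$|Z_1(H,M,f)|=|S|-|G_1|+\#\{w\text{ isolating with at least two }1\text{'s}\}, \tag{2}$$
we need to show that isolating weights with at least two $1$'s are at least as numerous as $G_1$. When the edges are disjoint, this is easy.

**Proposition 1.** If the edges of $H$ are nonempty and pairwise disjoint, then $|Z_1(H,M,f)|\ge n(M-1)^{n-1}$.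

*Proof.* If $H$ has at most one edge, then every weight is isolating, $G_1=\emptyset$, and (2) suffices. So let $H$ have at least two edges. Let $I_2$ be the set of isolating weights with exactly two $1$'s. We join $u\in G_1$ to $w\in I_2$ if $w$ arises from $u$ by lowering to $1$ a coordinate $y$ with $u(y)\ne1$ that lies in some lightest edge of $u$. We count the joined pairs in two ways.

*Each $u\in G_1$ is joined to at least two $w$.* Let $x$ be the vertex with $u(x)=1$. If $y\ne x$ lies in a lightest edge $e$, then $e$ is the only edge of $H$ containing $y$. Lowering $y$ makes $e$ strictly lighter and changes no other edge, so $e$ becomes the unique lightest edge, and the new weight is in $I_2$. Different $y$ give different weights, so it suffices to find two such $y$. Take two lightest edges $e,e'$ of $u$, which are disjoint. If $x\notin e\cup e'$, take one vertex from each. Otherwise let $x\in e$, so $x\notin e'$. If $e=\{x\}$, then $f(1)=fu(e)=fu(e')\ge f(2)$, since $e'$ is nonempty and all its values are at least $2$; this is impossible. So $e$ has a vertex other than $x$, and we take it together with a vertex of $e'$.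

*Each $w\in I_2$ is joined to at most two $u$.* The lowered coordinate $y$ is one of the two vertices of value $1$. Given $y$, the weight $u$ agrees with $w$ off $y$. The edge $e\ni y$ was tied, under $u$, with the minimum $\beta$ over the other edges, so $f(u(y))+\sum_{i\in e\setminus\{y\}}f(w(i))=\beta$. Here $\beta$ and the sum depend only on $w$, so $f(u(y))$, and hence $u(y)$, is determined.

The number of joined pairs is at least $2|G_1|$ and at most $2|I_2|$. So $|G_1|\le|I_2|$, and (2) gives $|Z_1(H,M,f)|\ge|S|$. $\square$

## What overlapping edges change, and the theorems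

When edges overlap, a vertex $y$ can lie in several lightest edges, so lowering $y$ may leave a tie. In fact the inequality $|G_1|\le|I_2|$ is false in general. Take $n=4$, $M=2$ and $H=\{[4]\setminus\{i\}:i\in[4]\}$. The edge $[4]\setminus\{i\}$ weighs the total minus $f(w(i))$, so the lightest edges are those that omit a vertex of maximal value, and $w$ is isolating exactly when its maximum is attained once. All four weights in $S$, such as $(1,2,2,2)$, are non-isolating, so $|G_1|=4$. But no weight with exactly two $1$'s is isolating: $I_2=\emptyset$. The bound still holds, with equality, because of the four weights such as $(1,1,1,2)$, which are reached by lowering twice.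

So one should go on lowering until the tie is broken. Let each $u\in G_1$ carry one unit of mass, let each non-isolating weight split its mass equally among the weights it can move to, and hope that no isolating weight ends up with more than $1$. Suppose we keep only the two facts used in Proposition 1: a non-isolating weight has at least two ways out, and a weight with $k$ ones has at most $k$ ways in. Then a weight with two $1$'s gets mass at most $2\cdot\frac12=1$, but for a weight with three $1$'s we only get $3\cdot 1\cdot\frac12=\frac32$. This is where the estimate stops working.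

The example shows what was lost. From $(1,2,2,2)$ there are *three* coordinates that can be lowered, and from $(1,1,2,2)$ there are two. So $(1,1,2,2)$, whose predecessors are $(1,2,2,2)$ and $(2,1,2,2)$, receives $\frac13+\frac13=\frac23$, not $1$, and $(1,1,1,2)$ receives $3\cdot\frac23\cdot\frac12=1$. In general, the number of available coordinates drops by at least one with every move. A weight that still has two choices left after many moves comes from weights with many choices, each of which sent it only a small share. Tracking this number exactly compensates for the growing number of ways in.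

Here is what this gives.

**Theorem 1.** For every hypergraph $H$ on $[n]$, every $M\ge2$ and every strictly increasing $f:[M]\to\mathbf R_{>0}$,
$$|Z_1(H,M,f)|\ge n(M-1)^{n-1}.$$
Together with (1), this gives $Y_1(M,n)=n(M-1)^{n-1}$ for all $n\ge1$, $M\ge2$.

**Theorem 2 (equality cases).** Let $n\ge2$ and let $H$ be inclusion-free. For each $M\ge2$ and each $f$, equality holds in Theorem 1 if and only if $H=S_n$, or $H=\{[n]\setminus\{i\}:i\in[n]\}$, or $n=4$ and $H$ is the edge set of a 4-cycle. (For $n=1$ equality always holds.)

**Theorem 3 (all layers).** For $n\ge2$, the total number of isolating $w\in[M]^n$ is at least $n\sum_{k=1}^{M-1}k^{n-1}$. Equality holds exactly for the hypergraphs of Theorem 2 (after deleting every edge that properly contains another).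

**Theorem 4 (vertex-dependent weights).** Let $M_i\ge2$ for $i\in[n]$, and let $f_i:[M_i]\to\mathbf R_{>0}$ be strictly increasing with $f_x(1)<f_y(2)$ for all $x\ne y$. Let edges weigh $\sum_{i\in e}f_i(w(i))$. Then, for every hypergraph on $[n]$, at least $\sum_x\prod_{i\ne x}(M_i-1)$ weights $w\in\prod_i[M_i]$ with $\min_iw(i)=1$ are isolating. This is sharp if all $f_i(1)$ are equal.

## Lowering one coordinate

If $H$ has no edges, all layer-$1$ weights are isolating, and these include $S$, so Theorem 1 holds. From here until the end of the proof of Theorem 1, $H$ is inclusion-free and has at least one edge.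

**Definition (bookkeeping for a weight).** For $w\in[M]^n$ let

* $\mathrm{Min}(w)$ be the set of edges of minimum weight, so that $w$ is isolating iff $|\mathrm{Min}(w)|=1$;
* $T(w)=\{i:w(i)=1\}$;
* $D(w)$ be the set of vertices that lie in some but not all edges of $\mathrm{Min}(w)$;
* $d(w)=|D(w)\setminus T(w)|$.

**Definition (move).** Let $u$ be non-isolating and $y\in D(u)\setminus T(u)$. Let $w$ agree with $u$ off $y$, and let $w(y)=1$. We write $u\to w$ via $y$, and call $u$ a predecessor of $w$ via $y$.

Different $y$ give different $w$, so a non-isolating $u$ has exactly $d(u)$ targets. We only lower vertices of $D(u)$: lowering a vertex that lies in all lightest edges does not help to break the tie.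

Example: $H=\{\{1,2\},\{3,4\}\}$, $M=3$, $f(j)=j$, $u=(1,3,2,2)$. Then $\mathrm{Min}(u)=H$, $T(u)=\{1\}$, $D(u)=\{1,2,3,4\}$ and $d(u)=3$. The targets are $(1,1,2,2)$, $(1,3,1,2)$ and $(1,3,2,1)$. The target $w=(1,3,1,2)$ has $u$ as predecessor via $3$, but none via $1$: a tie for $(a,3,1,2)$ needs $a+3=3$.

**Lemma 1.** Let $u\to w$ via $y$. Then:

(a) $\mathrm{Min}(w)=\{e\in\mathrm{Min}(u):y\in e\}$;

(b) $T(w)=T(u)\sqcup\{y\}$;

(c) $D(u)\setminus T(u)\supseteq(D(w)\setminus T(w))\sqcup\{y\}$, so $d(u)\ge d(w)+1$;

(d) given $w$ and $y\in T(w)$, there is at most one predecessor of $w$ via $y$.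

*Proof.* (a) Passing from $u$ to $w$, every edge containing $y$ loses $\delta=f(u(y))-f(1)>0$, and the other edges keep their weight. Let $m$ be the minimum edge weight under $u$. As $y\in D(u)$, some edge of $\mathrm{Min}(u)$ contains $y$; it now weighs $m-\delta$. Edges containing $y$ but not in $\mathrm{Min}(u)$ now weigh more than $m-\delta$, and edges avoiding $y$ still weigh at least $m>m-\delta$. So the minimum is $m-\delta$, attained exactly by the edges of $\mathrm{Min}(u)$ that contain $y$.

(b) Only the value at $y$ changed; it was not $1$ and now is.

(c) By (a), $\mathrm{Min}(w)\subseteq\mathrm{Min}(u)$. A vertex that lies in some but not all edges of the smaller family does so for the larger one, so $D(w)\subseteq D(u)$. Since $T(u)\subseteq T(w)$, we get $D(w)\setminus T(w)\subseteq D(u)\setminus T(u)$. Finally, $y\in D(u)\setminus T(u)$, while $y\in T(w)$, so $y\notin D(w)\setminus T(w)$.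

(d) A predecessor $u$ via $y$ equals $w$ off $y$. Since $y\in D(u)$, some lightest edge of $u$ contains $y$ and some lightest edge of $u$ avoids $y$. So the minimum over edges containing $y$ equals the minimum over edges avoiding $y$:
$$f(u(y))+\alpha=\beta,\qquad \alpha=\min_{e\ni y}\sum_{i\in e\setminus\{y\}}f(w(i)),\quad \beta=\min_{e\not\ni y}\sum_{i\in e}f(w(i)).$$
Both $\alpha$ and $\beta$ depend only on $w$ off $y$, and $f$ is injective, so $u(y)$ is determined. $\square$

## A tie that survives leaves two coordinates to lower

The purpose of this section is to show that mass never gets stuck at a non-isolating weight. This cannot hold for all non-isolating weights: for $S_2$ and $w=(1,1)$ we have $D(w)=\{1,2\}=T(w)$, so $d(w)=0$. But it holds for the weights that our process visits.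

**Definition (reachable).** A weight is reachable if it is obtained from some element of $G_1$ by a (possibly empty) sequence of moves.

**Lemma 2.** If $w$ is reachable and non-isolating, then $d(w)\ge2$.

*Proof.* Let the starting weight in $G_1$ have $T=\{x\}$, and let $y_1,\dots,y_r$ be the vertices lowered successively, so that $T(w)=\{x,y_1,\dots,y_r\}$. By Lemma 1(a), just after $y_j$ is lowered, all lightest edges contain $y_j$, and later moves only shrink the set of lightest edges. So every edge of $\mathrm{Min}(w)$ contains all $y_j$, none of the $y_j$ lies in $D(w)$, and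
$$D(w)\cap T(w)\subseteq\{x\}. \tag{3}$$
Choose distinct $e,e'\in\mathrm{Min}(w)$. As $H$ is inclusion-free, $e\setminus e'$ and $e'\setminus e$ are both nonempty. They are disjoint, and both are contained in $D(w)$.

If $x\notin e\triangle e'$, then by (3) the whole of $e\triangle e'$ lies in $D(w)\setminus T(w)$, and it has at least two elements.

Otherwise we may assume $x\in e\setminus e'$. By (3), all other vertices of $e\triangle e'$ lie outside $T(w)$, so they have value at least $2$. Suppose $e\setminus e'=\{x\}$. Cancelling the common vertices in $fw(e)=fw(e')$ gives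
$$f(1)=\sum_{i\in e'\setminus e}f(w(i))\ge f(2)>f(1),$$
because the sum is nonempty; this is a contradiction. So $e\setminus e'$ contains a vertex other than $x$. This vertex and any vertex of $e'\setminus e$ are two distinct elements of $D(w)\setminus T(w)$. $\square$

## Equal splitting, and the mass at each weight

Now we set up the mass. For layer-$1$ weights define $q(w)\ge0$ by recursion on $|T(w)|$. If $|T(w)|=1$, let $q(w)=1$ for $w\in G_1$ and $q(w)=0$ otherwise. If $|T(w)|\ge2$, let
$$q(w)=\sum_{u\to w}\frac{q(u)}{d(u)}. \tag{4}$$
The division makes sense: if there is a move from $u$, then $d(u)\ge1$. A predecessor has one $1$ fewer than $w$ by Lemma 1(b), so the recursion is well founded and predecessors of such $w$ are again of layer $1$. By induction on $|T(w)|$, $q(w)>0$ implies that $w$ is reachable: a positive term in (4) comes from a reachable $u$, followed by one move.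

**Step 1: no mass is lost.** The aim is to express $|G_1|$ as the total mass on isolating weights. Let $A_k$ and $B_k$ be the sums of $q(w)$ over non-isolating, respectively isolating, $w$ with $|T(w)|=k$. A non-isolating $u$ with $q(u)>0$ is reachable, so $d(u)\ge2$ by Lemma 2; in particular it has targets, and it sends $q(u)/d(u)$ to each of its $d(u)$ targets. Summing (4) over all $w$ with $k+1$ ones therefore gives
$$A_k=A_{k+1}+B_{k+1}\qquad(1\le k<n).$$
By definition $A_1=|G_1|$. Also $A_n=0$: the only weight with $T=[n]$ has $d=0$, so by Lemma 2 it is not both reachable and non-isolating. Adding up,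
$$|G_1|=\sum_{\substack{w\text{ isolating}\\|T(w)|\ge2}}q(w). \tag{5}$$

**Step 2: the numbers that bound the mass.** We look for a bound $c_k(d)$ for the mass at a non-isolating $w$ with $k$ ones and $d(w)=d$. We have $c_1(d)=1$. For $k\ge2$ there are at most $k$ predecessors, with $k-1$ ones each, and each has at least $d+1$ coordinates to lower. If the worst case is exactly $d+1$, the recursion is $c_k(d)=k\,c_{k-1}(d+1)/(d+1)$, which unwinds to $k!/\bigl((d+1)(d+2)\cdots(d+k-1)\bigr)$. So put
$$c_k(d)=\frac{k!\,d!}{(d+k-1)!}\quad(k\ge1),\qquad g_k(d)=\frac{k\,c_{k-1}(d)}{d}=\frac{k!\,(d-1)!}{(d+k-2)!}\quad(k\ge2,\ d\ge1).$$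
Directly from these formulas,
$$\frac{g_k(d+1)}{g_k(d)}=\frac{d}{d+k-1}<1,\qquad g_k(d+1)=c_k(d),\qquad g_k(2)=\frac{k!\,1!}{k!}=1. \tag{6}$$
The first relation says that $g_k$ is strictly decreasing, so that $d+1$ is indeed the worst case.

**Lemma 3.** (i) If $w$ is reachable and non-isolating with $|T(w)|=k$, then $q(w)\le c_k(d(w))$. (ii) If $w$ is isolating with $|T(w)|=k\ge2$, then $q(w)\le1$.

*Proof.* (i) Induct on $k$. For $k=1$, $q(w)\le1=c_1(d(w))$. Let $k\ge2$. By Lemma 1(b) and (d), $w$ has at most $k$ predecessors, at most one for each $y\in T(w)$. A predecessor $u$ with $q(u)>0$ is reachable, non-isolating, and has $|T(u)|=k-1$. By induction it contributes to (4) at most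
$$\frac{c_{k-1}(d(u))}{d(u)}=\frac{g_k(d(u))}{k}\le\frac{g_k(d(w)+1)}{k}=\frac{c_k(d(w))}{k},$$
where the inequality holds because $d(u)\ge d(w)+1$ by Lemma 1(c) and $g_k$ is decreasing. Summing over at most $k$ predecessors gives (i).

(ii) Again there are at most $k$ predecessors. Each $u$ with $q(u)>0$ is reachable and non-isolating, so $d(u)\ge2$ by Lemma 2. By (i) it contributes at most $g_k(d(u))/k\le g_k(2)/k=1/k$. Summing gives $q(w)\le1$. $\square$

**Proof of Theorem 1.** By (5) and Lemma 3(ii), $|G_1|$ is at most the number of isolating $w$ with $|T(w)|\ge2$. Now (2) gives $|Z_1(H,M,f)|\ge|S|=n(M-1)^{n-1}$. By (1), the bound is attained by $S_n$ for every $f$, so $Y_1(M,n)=n(M-1)^{n-1}$. $\blacksquare$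

## Three families with equality

We turn to Theorem 2. For $n=1$ the only layer-$1$ weight is isolating, so equality always holds. Let $n\ge2$. First we check that the listed hypergraphs give equality, for every $M$ and $f$.

For $S_n$ this is (1).

For $H=\{[n]\setminus\{i\}:i\in[n]\}$, the edge $[n]\setminus\{i\}$ weighs the total minus $f(w(i))$, so $w$ is isolating iff its maximum is attained exactly once. There are $n\sum_{j=1}^{M}(j-1)^{n-1}$ such weights in $[M]^n$ (choose the place and the value $j$ of the maximum). By the same count, $n\sum_{j=1}^{M-1}(j-1)^{n-1}$ of them lie in $\{2,\dots,M\}^n$. The difference counts those of layer $1$: it is $n(M-1)^{n-1}$.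

For a 4-cycle with opposite pairs $\{a,a'\}$ and $\{b,b'\}$, the edges are obtained by choosing one vertex from each pair. So $w$ is isolating iff $w(a)\ne w(a')$ and $w(b)\ne w(b')$. Subtracting the weights with values in $\{2,\dots,M\}$, the number of layer $1$ is
$$(M(M-1))^2-((M-1)(M-2))^2=(M-1)^2\bigl(M^2-(M-2)^2\bigr)=(M-1)^2(4M-4)=4(M-1)^3.$$

## Equality leaves nothing else

Conversely, let $n\ge2$, let $H$ be inclusion-free, and assume equality for some $M$ and $f$.

**Step 1: excluding degenerate $H$.** If $H=\emptyset$ or $H=\{\emptyset\}$, all layer-$1$ weights are isolating. They include $S$ and also the all-ones weight, which is not in $S$ because $n\ge2$; so there are more than $|S|$ of them, a contradiction. If $\emptyset\in H$, then inclusion-freeness forces $H=\{\emptyset\}$. So $H$ has edges, and all of them are nonempty.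

**Step 2: what tightness says.** By (2), equality means that $|G_1|$ equals the number of isolating $w$ with $|T(w)|\ge2$. By (5) and Lemma 3(ii), this forces $q(w)=1$ for *every* such $w$. Let $w$ be isolating with $|T(w)|=k\ge2$.

* **(E1)** If $\mathrm{Min}(w)=\{e\}$, then $T(w)\subseteq e$.
* **(E2)** For every $y\in T(w)$ there is a predecessor $u$ of $w$ via $y$; it has $d(u)=2$ and $q(u)=c_{k-1}(2)$.
* **(E3)** If $k\ge3$, then for each such $u$ and every $y'\in T(u)$ there is a predecessor $u'$ of $u$ via $y'$, and $d(u')=3$.

For (E2): in Lemma 3(ii), $q(w)=1$ is a sum of at most $k$ terms, each at most $1/k$. So for every $y\in T(w)$ there is a predecessor $u$ with $q(u)/d(u)=1/k$. In the chain $q(u)/d(u)\le g_k(d(u))/k\le g_k(2)/k=1/k$ both inequalities are equalities. As $g_k$ is strictly decreasing, $d(u)=2$, and then $q(u)=c_{k-1}(2)$.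

For (E3): the weight $u$ is reachable and non-isolating with $|T(u)|=k-1\ge2$, $d(u)=2$ and $q(u)=c_{k-1}(2)=g_{k-1}(3)$. So Lemma 3(i) is tight for $u$: its mass is a sum of at most $k-1$ terms, each at most $g_{k-1}(3)/(k-1)$. Hence for every $y'\in T(u)$ there is a predecessor $u'$ of $u$ via $y'$ with $g_{k-1}(d(u'))=g_{k-1}(3)$, and strict monotonicity gives $d(u')=3$.

For (E1): for every $y\in T(w)$ there is a predecessor via $y$ by (E2), so $y\in e$ by Lemma 1(a).

Let $s\ge1$ be the minimum edge size of $H$.

**Step 3: minimum edge size $s=1$.** We show $H=S_n$. Let $\{x\}\in H$, and suppose $\{p\}\notin H$ for some $p$. Let $w$ be $1$ on $\{x,p\}$ and $M$ elsewhere. An edge other than $\{x\}$ avoids $x$ by inclusion-freeness, is nonempty and is not $\{p\}$. So it contains a vertex of value $M$ and weighs at least $f(M)>f(1)$. Hence $w$ is isolating with lightest edge $\{x\}$, but $T(w)=\{x,p\}\not\subseteq\{x\}$, contradicting (E1). So all singletons are edges, and inclusion-freeness gives $H=S_n$.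

From now on $s\ge2$, and $e$ denotes any edge with $|e|=s$. We write $e-y+z$ for $(e\setminus\{y\})\cup\{z\}$.

**Step 4 (Claim A): for every $y\in e$ there is exactly one $z_y\notin e$ with $e-y+z_y\in H$.** This step finds edges that are one exchange away from $e$. Let $w$ be $1$ on $e$ and $M$ off $e$. An edge $e'\ne e$ has $|e'|\ge s$ and $e'\not\subseteq e$, so it weighs at least $(s-1)f(1)+f(M)>sf(1)$. Thus $w$ is isolating with $\mathrm{Min}(w)=\{e\}$ and $T(w)=e$, and $|T(w)|=s\ge2$. By (E2) there is a predecessor $u$ via $y$ with $d(u)=2$. By Lemma 1, $e\in\mathrm{Min}(u)$ and $T(u)=e\setminus\{y\}$. The set $D(u)\setminus T(u)$ contains $y$ and has two elements, so it is $\{y,z\}$ with $z\ne y$ and $z\notin T(u)$, that is, $z\notin e$. Since $e=T(u)\cup\{y\}$, it follows that $D(u)\setminus e=\{z\}$.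

As $y\in D(u)$, there is $e'\in\mathrm{Min}(u)$ with $y\notin e'$. By inclusion-freeness $e'\setminus e\ne\emptyset$, and its elements lie in $e'$ but not in $e$, both of which are in $\mathrm{Min}(u)$. So $\emptyset\ne e'\setminus e\subseteq D(u)\setminus e=\{z\}$, and $e'\setminus e=\{z\}$. Then $|e\setminus e'|=s-(|e'|-1)\le1$ because $|e'|\ge s$, and $y\in e\setminus e'$. So $e'=e-y+z$, and $z_y=z$ works.

For uniqueness, let $e-y+z_2\in H$ with $z_2\notin e$. Since $u(z)=u(z_2)=M$, this edge has the same $u$-weight as $e'$, so it is in $\mathrm{Min}(u)$. As $e\in\mathrm{Min}(u)$ too, $z_2\in D(u)\setminus e=\{z\}$.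

**Step 5 (Claim B): every $p\notin e$ equals $z_y$ for some $y\in e$.** This step bounds $n$. Let $w$ be $1$ on $e\cup\{p\}$ and $M$ elsewhere. Every edge has at least $s$ vertices, so it weighs at least $sf(1)=fw(e)$, and $e\in\mathrm{Min}(w)$. If $w$ were isolating, (E1) would give $e\cup\{p\}\subseteq e$, which is false. So another edge $e''\ne e$ weighs $sf(1)$. Then $|e''|=s$ and all its values are $1$, so $e''\subseteq e\cup\{p\}$. Since $e''\ne e$ has the same size as $e$, it contains $p$ and misses exactly one $y\in e$. So $e''=e-y+p$, and $p=z_y$ by Claim A.

**Step 6 (Claim C): if $s\ge3$, all $z_y$ with $y\in e$ coincide.** Let $y_1\ne y_2$ in $e$, and let $w,u$ be as in Claim A with $y=y_1$. There $T(u)=e\setminus\{y_1\}$ and $D(u)\setminus T(u)=\{y_1,z_{y_1}\}$. As $|T(w)|=s\ge3$, (E3) gives a predecessor $u'$ of $u$ via $y_2$ with $d(u')=3$. By Lemma 1(c), $D(u')\setminus T(u')$ contains $y_1,z_{y_1},y_2$, so it equals $\{y_1,z_{y_1},y_2\}$. As $T(u')\subseteq e$, it follows that $D(u')\setminus e=\{z_{y_1}\}$. By Lemma 1(a), $e\in\mathrm{Min}(u)\subseteq\mathrm{Min}(u')$. Since $y_2\in D(u')$, choose $e''\in\mathrm{Min}(u')$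 with $y_2\notin e''$. As in Claim A, $\emptyset\ne e''\setminus e\subseteq D(u')\setminus e$, so $e''\setminus e=\{z_{y_1}\}$. With $|e''|\ge s$ this gives $|e\setminus e''|\le1$, so $e\setminus e''=\{y_2\}$ and $e''=e-y_2+z_{y_1}$. By Claim A, $z_{y_2}=z_{y_1}$.

**Step 7: conclusion for $s\ge3$.** By Claim C there is one vertex $z$ with $z_y=z$ for all $y\in e$, and by Claim B, $[n]=e\cup\{z\}$. So $s=n-1$. The edge $e=[n]\setminus\{z\}$ and the edges $e-y+z=[n]\setminus\{y\}$ are in $H$, so $H$ contains all sets $[n]\setminus\{i\}$. There are no smaller edges, and $[n]$ is excluded by inclusion-freeness. So $H=\{[n]\setminus\{i\}:i\in[n]\}$.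

**Step 8: conclusion for $s=2$.** Let $e=\{x,y\}$, $z=z_y$ and $z'=z_x$, so $\{x,z\},\{y,z'\}\in H$. By Claim B, $[n]=\{x,y,z,z'\}$.

If $z=z'$, then $n=3$ and $H$ contains all three pairs. There are no singletons since $s=2$, and $[3]$ is excluded by inclusion-freeness. So $H=\{[3]\setminus\{i\}:i\in[3]\}$.

If $z\ne z'$, then $n=4$. By the uniqueness in Claim A, the 2-edges at $x$ are exactly $xy,xz$, and those at $y$ are exactly $xy,yz'$. Claim B holds for any edge of size $2$; applied to the edge $\{x,z\}$ and $p=z'$, it says that $z'$ forms an edge with $x$ or with $z$. It does not with $x$, so $zz'\in H$. Hence the 2-edges are exactly $xy,\,yz',\,z'z,\,zx$, a 4-cycle. Among any three vertices of a 4-cycle, two are adjacent, so every set of at least $3$ vertices contains one of these edges and is not in $H$. So $H$ is the 4-cycle, and Theorem 2 is proved. $\blacksquare$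

## Summing over the layers

**Proof of Theorem 3.** Let $n\ge2$. For $1\le\ell\le M-1$, subtracting $\ell-1$ from every coordinate identifies the isolating weights of layer $\ell$ with $Z_1(H,M-\ell+1,f_\ell)$, where $f_\ell(j)=f(j+\ell-1)$ is strictly increasing and positive on $[M-\ell+1]$. Since $M-\ell+1\ge2$, Theorem 1 says that there are at least $n(M-\ell)^{n-1}$ of them. Layer $M$ consists of one constant weight and contributes $0$ or $1$. Summing over $\ell$, the total is at least
$$\sum_{\ell=1}^{M-1}n(M-\ell)^{n-1}=n\sum_{k=1}^{M-1}k^{n-1}.$$

Equality forces equality in layer $1$, so $H$ is on the list of Theorem 2 after edges properly containing others are deleted. Conversely, for such $H$ every layer $\ell<M$ is tight, since Theorem 2 gives equality for every $M$ and every $f$. Moreover, the constant weight $M$ is non-isolating, since all edges have the same size and there are at least two of them. So equality holds. $\blacksquare$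

## Different weight functions at different vertices

**Proof of Theorem 4.** Now an edge $e$ weighs $\sum_{i\in e}f_i(w(i))$. We keep the definitions of $\mathrm{Min}$, $T$, $D$, $d$, moves, $S$ and $G_1$, with $\prod_i[M_i]$ in place of $[M]^n$. Then $|S|=\sum_x\prod_{i\ne x}(M_i-1)$, and (2) holds for the set of isolating weights with $\min_iw(i)=1$. If $H=\emptyset$, all layer-$1$ weights are isolating, and these include $S$. Otherwise we check the three places where the proof of Theorem 1 uses the weight function.

*Reduction to inclusion-free $H$.* If $e\subsetneq e'$, then $e'$ is strictly heavier because each $f_i$ is positive.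

*Lemma 1.* In (a), lowering $y$ changes the edges containing $y$ by the common amount $f_y(u(y))-f_y(1)>0$. In (d), the equation becomes $f_y(u(y))+\alpha=\beta$, with $\alpha=\min_{e\ni y}\sum_{i\in e\setminus\{y\}}f_i(w(i))$ and $\beta=\min_{e\not\ni y}\sum_{i\in e}f_i(w(i))$, which determines $u(y)$ since $f_y$ is injective. Parts (b) and (c) do not mention $f$.

*Lemma 2.* The only change is in the case $e\setminus e'=\{x\}$. For any $i\in e'\setminus e$ we have $i\ne x$, and all values $w(j)$ with $j\in e'\setminus e$ are at least $2$. So
$$f_x(1)=\sum_{j\in e'\setminus e}f_j(w(j))\ge f_i(w(i))\ge f_i(2)>f_x(1),$$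
a contradiction. This is where the hypothesis $f_x(1)<f_y(2)$ for $x\ne y$ is used.

The definition of $q$, the conservation law (5) and Lemma 3 use only Lemmas 1 and 2 and the numbers $c_k(d)$ and $g_k(d)$. So $|G_1|$ is at most the number of isolating weights with at least two $1$'s, and (2) gives the bound $|S|$.

For sharpness, let all $f_i(1)$ equal a common value $c$, and let $H=S_n$. Every $f_i(j)$ with $j\ge2$ exceeds $f_i(1)=c$, so for a layer-$1$ weight the lightest edges are the singletons $\{i\}$ with $w(i)=1$. The weight is isolating iff it has exactly one $1$, that is, iff it lies in $S$. So the bound is attained. $\blacksquare$
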